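
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Forms whose Hessian is a power of $x_1\cdots x_n$}


\begin{abstract}
Let $d\ge 3$. We determine all complex forms $f$ of degree $d$ in $n$ variables whose Hessian determinant is a nonzero multiple of $(x_1\cdots x_n)^{d-2}$. They are exactly the sums $\sum_B u_B\bigl(\prod_{i\in B}x_i\bigr)^{d/|B|}$ over the blocks $B$ of a partition of the variables into blocks whose sizes divide $d$, with nonzero coefficients $u_B$. This proves a conjecture that describes such forms as invariants of minimal degree of products of the reflection groups $G(d,1,n_0)$ and $G(d,q,q)$, provided that several factors of the second kind are allowed. We also show that they must be allowed. The proof splits off one block at a time by means of a partial Legendre transform.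
\end{abstract}

\section{The question and the answer}

For a form (homogeneous polynomial) $f\in\mathbb C[x_1,\dots,x_n]$ of degree $d$ write $f''=(\partial_i\partial_j f)_{i,j}$ for its Hessian matrix and $H(f)=\det f''$ for its Hessian, a form of degree $n(d-2)$ or zero. How much of $f$ can be recovered from $H(f)$? We study the case in which the Hessian is the most symmetric monomial of the right degree:
\begin{equation}\label{eq:hyp}
H(f)=\alpha\,(x_1\cdots x_n)^{d-2},\qquad \alpha\in\mathbb C\setminus\{0\}.
\end{equation}

The first example is the Fermat form $x_1^d+\dots+x_n^d$: its Hessian matrix is diagonal and $H=(d(d-1))^n(x_1\cdots x_n)^{d-2}$. The Fermat form is not determined by \eqref{eq:hyp}, even up to a change of coordinates. For instance,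
\[
H(x^3+y^3+z^3)=216\,xyz,\qquad H(xyz)=2\,xyz .
\]
More generally, if $n$ divides $d$, then $(x_1\cdots x_n)^{d/n}$ satisfies \eqref{eq:hyp} (Lemma~\ref{lem:mono} below). Since the Hessian of a sum of forms in disjoint sets of variables is the product of their Hessians, these examples can be combined: split the variables into blocks whose sizes divide $d$, and add up nonzero multiples of the corresponding powers of products. Our main result is that nothing else occurs.

\begin{theorem}\label{thm:main}
Let $n\ge1$, $d\ge3$ and $f\in\mathbb C[x_1,\dots,x_n]_d$. Then $f$ satisfies \eqref{eq:hyp} if and only if there are a partition $\{1,\dots,n\}=B_1\sqcup\dots\sqcup B_s$ into nonempty blocks with $|B_r|$ dividing $d$, and numbers $u_r\in\mathbb C\setminus\{0\}$, such that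
\begin{equation}\label{eq:form}
f=\sum_{r=1}^s u_r\Bigl(\prod_{i\in B_r}x_i\Bigr)^{d/|B_r|}.
\end{equation}
\end{theorem}

No change of coordinates is needed in Theorem~\ref{thm:main}. For $d=3$, for example, the forms are the sums of nonzero multiples of cubes $x_i^3$ and products $x_ix_jx_k$ of distinct variables, where each variable occurs in exactly one term.

\paragraph{The conjecture.}
The following conjecture, which is phrased in terms of reflection groups, is taken from Ballico and Ventura \cite{BV}. A matrix is \emph{monomial} if it has exactly one nonzero entry in each row and each column. For positive integers $m,p,k$ with $p\mid m$, the Shephard--Todd group $G(m,p,k)$ consists of the $k\times k$ monomial matrices whose nonzero entries are $m$-th roots of unity with product an $(m/p)$-th root of unity. By convention $G(d,1,0)$ and $G(d,0,0)$ are trivial. The group $\mathrm{GL}(\mathbb C^n)$ acts on forms by linear change of variables, and $\operatorname{Stab}(f)=\{A\in\mathrm{GL}(\mathbb C^n): f\circ A=f\}$.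

\begin{conjecture}
Let $n\ge2$, $d\ge3$, and let $f\in\mathbb C[x_1,\dots,x_n]_d$ satisfy \eqref{eq:hyp}. Then, up to conjugation, $\operatorname{Stab}(f)$ contains a product of groups of the form $G(d,1,n-q)\times G(d,q,q)$, and $f$ is an invariant of minimal degree for such a group.
\end{conjecture}

Here ``a product of groups of the form'' is understood to allow several factors of the second type. Precisely, the claim is that after a linear change of coordinates the variables split into consecutive blocks of sizes $n_0\ge0$ and $q_1,\dots,q_r\ge1$, with $r\ge0$, $n_0+\sum_i q_i=n$ and $q_i\mid d$ for all $i$; that $\operatorname{Stab}(f)$ contains $G(d,1,n_0)\times G(d,q_1,q_1)\times\dots\times G(d,q_r,q_r)$, each factor acting on its own block; and that $f$ is an invariant of minimal degree for this group. Minimal degree means the least positive degree of a nonzero homogeneous invariant. In this sense the conjecture is true.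

\begin{theorem}\label{thm:conj}
Let $n\ge2$, $d\ge3$, and let $f$ satisfy \eqref{eq:hyp}. Let $n_0$ be the number of blocks of size $1$ in \eqref{eq:form}, and let $q_1,\dots,q_r\ge2$ be the sizes of the other blocks. After rescaling and permuting the coordinates,
\[
\operatorname{Stab}(f)\supseteq \Gamma:=G(d,1,n_0)\times\prod_{i=1}^rG(d,q_i,q_i).
\]
The least positive degree of an invariant of $\Gamma$ is $d$, so $f$ is an invariant of minimal degree.
\end{theorem}

The literal form of the conjecture, with a single factor $G(d,q,q)$, is false for $x_1x_2x_3+x_4x_5x_6$ (Proposition~\ref{prop:literal}). The classification also gives the whole stabilizer.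

\begin{theorem}\label{thm:stab}
Let $f$ be as in Theorem~\ref{thm:main}, rescaled so that all $u_r=1$. For $q\mid d$ let $k_q$ be the number of blocks of size $q$, and let $\Gamma_q$ be the group of all complex $q\times q$ monomial matrices for which the product $\pi$ of the nonzero entries satisfies $\pi^{d/q}=1$. Then
\[
\operatorname{Stab}(f)=\prod_{q\mid d}\Gamma_q\wr\mathfrak S_{k_q},
\]
where $\Gamma_q\wr\mathfrak S_k=\Gamma_q^k\rtimes\mathfrak S_k$ acts on the $k$ blocks of size $q$. Two forms as in Theorem~\ref{thm:main} are $\mathrm{GL}(\mathbb C^n)$-equivalent if and only if they have the same block sizes, counted with multiplicity. Thus the equivalence classes correspond to the partitions of the integer $n$ into divisors of $d$.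
\end{theorem}

The individual entries of a matrix in $\Gamma_q$ need not be roots of unity, so $\Gamma_q$ is infinite for $q\ge2$.

\paragraph{Plan.} Section~\ref{sec:two} treats $n=2$ by hand; the two ideas of the general proof are already visible there. Section~\ref{sec:support} extends the first idea, a comparison of lowest terms, to power series. Section~\ref{sec:split} extends the second, a partial Legendre transform, and proves Theorem~\ref{thm:main}. Section~\ref{sec:groups} deals with the groups.

\section{Two variables}\label{sec:two}

Let $f(x,y)$ be a form of degree $d\ge3$ with $H(f)=\alpha(xy)^{d-2}$, $\alpha\ne0$. We show that $f$ is a combination of $x^d$ and $y^d$ with nonzero coefficients, or a nonzero multiple of $(xy)^{d/2}$. For $k+l=d$ a direct computation gives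
\[
H(x^ky^l)=\bigl(k(k-1)l(l-1)-k^2l^2\bigr)x^{2k-2}y^{2l-2}=-(d-1)\,kl\,x^{2k-2}y^{2l-2}.
\]

\paragraph{Both axes: comparing lowest terms.}
Suppose $f(x,0)=f(0,y)=0$. Let $c_kx^ky^{d-k}$ be the term of $f$ with the smallest exponent of $x$; then $1\le k\le d-1$. The part of $H(f)=f_{xx}f_{yy}-f_{xy}^2$ of lowest degree in $x$ is $c_k^2H(x^ky^{d-k})$, and it is nonzero because $k\ne0$ and $k\ne d$. Comparing powers of $x$ gives $2k-2=d-2$, so $k=d/2$. By symmetry the smallest exponent of $y$ is also $d/2$. Hence $f=c(xy)^{d/2}$.

For $k=0$ this argument breaks down, because $H(y^d)=0$: the lowest term of $f$ then says nothing about the lowest term of $H(f)$. This is the case in which $f$ is already nondegenerate on a coordinate axis.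

\paragraph{One axis: a Legendre transform.}
Suppose now that $f$ does not vanish on one of the axes, say $f(x,0)=x^d$ after exchanging the variables and scaling $f$. We want information on the $y$-dependence of $f$ near the axis $y=0$, but the mixed term $f_{xy}$ in the Hessian is in the way. To remove it, move along the curves on which $f_x$ is constant. For $w$ near $1$ and $y$ near $0$ let $Y(w,y)$ be the analytic solution of
\[
f_x(Y,y)=d\,w^{d-1},\qquad Y(w,0)=w,
\]
which exists since $f_{xx}(w,0)\ne0$, and put $G(w,y)=f(Y,y)-d\,w^{d-1}Y$. In the derivatives of $G$ the terms containing derivatives of $Y$ cancel, so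
\[
G_y=f_y(Y,y),\qquad G_w=-d(d-1)w^{d-2}\,Y .
\]
Since $Y_y=-f_{xy}/f_{xx}$, we get
\[
G_{yy}=f_{yy}-\frac{f_{xy}^2}{f_{xx}}=\frac{H(f)}{f_{xx}}=\frac{\alpha\,Y^{d-2}y^{d-2}}{f_{xx}}\qquad\text{at }(Y,y).
\]
So $G_{yy}$ is divisible by $y^{d-2}$, that is, $G(w,y)=G(w,0)+h(w)y+O(y^d)$, where $h(w)=f_y(w,0)=\eta w^{d-1}$ for some constant $\eta$. Differentiating in $w$ and dividing by $-d(d-1)w^{d-2}$ gives
\[
Y(w,y)=w-vy+O(y^d),\qquad v=\eta/d .
\]
Thus the polynomial $f_x(w-vy,y)-d\,w^{d-1}$ in $y$ is $O(y^d)$. But its degree is at most $d-1$, so it is zero: the curve is a line, exactly. Therefore $f_x(x,y)=d(x+vy)^{d-1}$ and, for some constant $e$,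
\[
f=(x+vy)^d+ey^d,\qquad H(f)=d^2(d-1)^2\,e\,(x+vy)^{d-2}y^{d-2}.
\]
By \eqref{eq:hyp}, $e\ne0$ and, since $d-2\ge1$, $v=0$. Hence $f=x^d+ey^d$.

\paragraph{What changes for larger $n$.}
We choose a set $S$ of variables on which $f$ is nondegenerate, take the Legendre transform in these variables, and compare lowest terms in the others. There are three new points. The set $S$ must be chosen so that the comparison of lowest terms works. The ``lowest term'' must be defined for power series in several variables. Finally, the slope $v$ becomes a matrix that may depend on $w$.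

\section{The support of a power series with given Hessian}\label{sec:support}

Write $|v|=\sum v_i$, $\mathbf 1=(1,\dots,1)$ and $z^v=\prod z_i^{v_i}$. For a power series $G$ in $z$, let $G''$ be its matrix of second derivatives.

\begin{lemma}\label{lem:mono}
For $v\in\mathbb Z_{\ge1}^r$,
\[
H(z^v)=(-1)^r\,(1-|v|)\,\Bigl(\prod_i v_i\Bigr)\,z^{rv-2\cdot\mathbf 1}
\]
(both sides being zero if $r=1$ and $v=1$). In particular, if $ra=d$ with $a\ge1$ an integer and $d\ge2$, then $H\bigl((z_1\cdots z_r)^a\bigr)=c\,(z_1\cdots z_r)^{d-2}$ with $c\ne0$.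
\end{lemma}

\begin{proof}
We have $\partial_i\partial_jz^v=z^v(v_iv_j-\delta_{ij}v_i)/(z_iz_j)$. Taking $z^v$ out of each of the $r$ rows, and $1/z_i$ out of the $i$-th row and the $i$-th column, we obtain $H(z^v)=z^{rv-2\cdot\mathbf 1}\det(vv^T-\operatorname{diag}(v))$. Finally $vv^T-\operatorname{diag}(v)=\operatorname{diag}(v)(\mathbf 1v^T-I)$, with $\mathbf 1$ as a column, and $\det(\mathbf 1v^T-I)=(-1)^r\det(I-\mathbf 1v^T)=(-1)^r(1-|v|)$. For $v=a\mathbf 1$ we have $|v|=d\ge2$ and $rv-2\cdot\mathbf 1=(d-2)\mathbf 1$.
\end{proof}

This proves the ``if'' part of Theorem~\ref{thm:main}: after reordering the variables, the Hessian matrix of \eqref{eq:form} is block diagonal, and each block contributes a nonzero multiple of $\prod_{i\in B_r}x_i^{d-2}$.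

To speak of a lowest term, call $\omega\in\mathbb R_{>0}^r$ \emph{generic} if its entries are linearly independent over $\mathbb Q$, and give $z^\beta$ the weight $\omega\cdot\beta$. Distinct monomials then have distinct weights, and only finitely many monomials have weight below a given bound. For a convergent power series $G=\sum c_\beta z^\beta$ let
\[
\operatorname{supp}_2(G)=\{\beta:\ |\beta|\ge2,\ c_\beta\ne0\}.
\]
The terms with $|\beta|\le1$ are left out since they do not contribute to $G''$. If $\operatorname{supp}_2(G)\ne\emptyset$ and $\omega$ is generic, then $\operatorname{supp}_2(G)$ has a unique element of least weight.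

\begin{lemma}\label{lem:lowest}
Let $G$ be a convergent power series in $z_1,\dots,z_r$ with $\operatorname{supp}_2(G)\ne\emptyset$, let $\omega\in\mathbb R_{>0}^r$ be generic, and let $v$ be the element of least weight in $\operatorname{supp}_2(G)$. If all $v_i\ge1$, then the term of least weight in $\det G''$ is $c_v^rH(z^v)\ne0$, a multiple of the monomial with exponent $rv-2\cdot\mathbf 1$.
\end{lemma}

\begin{proof}
All monomials of $\partial_i\partial_jG$ have weight at least $\omega\cdot v-\omega_i-\omega_j$, and the part of exactly this weight is $c_v\partial_i\partial_jz^v$. Hence in the expansion of the determinant all monomials have weight at least $r\,\omega\cdot v-2|\omega|$, and the part of this weight is $\det(c_v\partial_i\partial_jz^v)=c_v^rH(z^v)$. It is nonzero by Lemma~\ref{lem:mono}, since all $v_i\ge1$ and $|v|\ge2$.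
\end{proof}

The condition $v_i\ge1$ is the one met in Section~\ref{sec:two}. In the next lemma, hypothesis (b) is there to enforce it.

\begin{lemma}\label{lem:support}
Let $d\ge3$, $m\ge1$, and let $G$ be a convergent power series in $z_1,\dots,z_m$ such that
\begin{enumerate}
\item[(a)] $\det G''=(z_1\cdots z_m)^{d-2}\cdot\Phi$ with a power series $\Phi$, $\Phi(0)\ne0$;
\item[(b)] for each nonempty proper subset $Z'\subsetneq\{1,\dots,m\}$ the series $G|_{Z'}$, obtained by setting $z_j=0$ for $j\notin Z'$, has identically vanishing Hessian determinant in the variables $z_i$, $i\in Z'$.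
\end{enumerate}
Then $m$ divides $d$, and every $\beta\in\operatorname{supp}_2(G)$ satisfies $\beta_i\ge d/m$ for all $i$.
\end{lemma}

\begin{proof}
By (a), $\det G''\ne0$, so $\operatorname{supp}_2(G)\ne\emptyset$. Let $\omega$ be generic, let $v$ be the element of least weight in $\operatorname{supp}_2(G)$, and let $Z'=\{i:v_i\ge1\}$, which is nonempty as $|v|\ge2$. Suppose $Z'$ is proper. The exponents of $G|_{Z'}$ are those exponents of $G$ that are supported on $Z'$, and $v$ is one of them; so $v$ is also the element of least weight in $\operatorname{supp}_2(G|_{Z'})$, for the generic weight $(\omega_i)_{i\in Z'}$. Lemma~\ref{lem:lowest}, applied to $G|_{Z'}$, shows that the Hessian determinant of $G|_{Z'}$ is nonzero, contrary to (b).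

Hence all $v_i\ge1$, and by Lemma~\ref{lem:lowest} the term of least weight in $\det G''$ has exponent $mv-2\cdot\mathbf 1$. By (a) this exponent is $(d-2)\mathbf 1$. So $mv=d\,\mathbf 1$; that is, $m\mid d$ and $v=a\mathbf 1$ with $a=d/m$. This holds for every generic $\omega$.

Suppose some $\beta\in\operatorname{supp}_2(G)$ had $\beta_i<a$, so $\beta_i\le a-1$. Choose $\omega$ generic with $\omega_i$ close to $1$ and the other entries so small that $\sum_{j\ne i}\omega_j\beta_j<\omega_i$. Then $\omega\cdot\beta<\omega_i\beta_i+\omega_i\le\omega_ia\le\omega\cdot a\mathbf 1$, so $a\mathbf 1$ is not the element of least weight, a contradiction.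
\end{proof}

\section{Splitting off a block}\label{sec:split}

For $S\subseteq\{1,\dots,n\}$ let $f_S$ be the form in the variables $x_i$, $i\in S$, obtained from $f$ by setting $x_j=0$ for $j\notin S$, and let $H_S$ denote the Hessian determinant in these variables. For $S=\emptyset$ this means $f_\emptyset=0$, and we put $H_\emptyset:=1$.

Suppose for a moment that $f$ has the form \eqref{eq:form}. Then $f_S$ is the sum of the terms with $B_r\subseteq S$. So $H_S(f_S)\ne0$ if and only if $S$ is a union of blocks, since otherwise some variable in $S$ does not occur in $f_S$. The maximal proper subsets $S$ with $H_S(f_S)\ne0$ are therefore the complements of single blocks. This tells us how to look for a block before we know that there is one.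

\begin{proposition}\label{prop:split}
Let $f\in\mathbb C[x_1,\dots,x_n]_d$, $d\ge3$, satisfy \eqref{eq:hyp}. Let $S$ be maximal under inclusion among the proper subsets of $\{1,\dots,n\}$ with $H_S(f_S)\ne0$, let $Z$ be its complement, and let $m=|Z|$. Then $m$ divides $d$ and
\[
f=f_S+u\Bigl(\prod_{i\in Z}x_i\Bigr)^{d/m},\qquad H_S(f_S)=\alpha'\prod_{i\in S}x_i^{d-2},
\]
with $u,\alpha'\in\mathbb C\setminus\{0\}$.
\end{proposition}

Such an $S$ exists because $\emptyset$ is a candidate. The proposition implies the ``only if'' part of Theorem~\ref{thm:main} by induction on $n$: if $S=\emptyset$, then $f$ has a single block; otherwise the induction hypothesis applies to $f_S$, a form in $|S|<n$ variables.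

The rest of this section proves Proposition~\ref{prop:split}. Write $y=(x_i)_{i\in S}$, $z=(x_i)_{i\in Z}$, so $f=f(y,z)$, and $g(y)=f_S=f(y,0)$. Subscripts $y,z$ denote gradients (as columns) and blocks of second derivatives. By maximality of $S$,
\begin{equation}\label{eq:max}
H_{S\cup Z'}(f_{S\cup Z'})=0\qquad\text{for all }\emptyset\ne Z'\subsetneq Z.
\end{equation}

\paragraph{The case $S=\emptyset$.}
By \eqref{eq:hyp} and \eqref{eq:max}, $G=f$ satisfies the hypotheses of Lemma~\ref{lem:support} with $m=n$. So $m\mid d$, and every exponent $\beta$ of $f$ satisfies $\beta_i\ge d/m$ for all $i$. As $|\beta|=d$, this forces $\beta=(d/m)\mathbf 1$. Hence $f=u(\prod x_i)^{d/m}$, with $u\ne0$ since $H(f)\neq 0$; the second assertion holds with $\alpha'=1$. From now on $S\ne\emptyset$.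

\paragraph{The steps for $S\ne\emptyset$.}
As for $n=2$, we first take a Legendre transform in $y$ and apply Lemma~\ref{lem:support} to the result as a series in $z$. This determines $f_y$ and $f_z$ up to terms of order $|z|^d$ along the sets where $f_y$ is constant. Since $\nabla f$ has degree only $d-1$, these approximate formulas are exact on affine spaces. Finally, \eqref{eq:hyp} forces these affine spaces to be the sets $y=\mathrm{const}$, and the splitting of $f$ follows.

\subsection{The partial Legendre transform}\label{sec:legendre}

We need a function of $z$ alone whose Hessian determinant is controlled by $H(f)$. Recall that for a symmetric block matrix with invertible block $A$,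
\begin{equation}\label{eq:schur}
\det\begin{pmatrix}A&B\\B^T&C\end{pmatrix}=\det A\cdot\det(C-B^TA^{-1}B).
\end{equation}
We show that the Schur complement $f_{zz}-f_{zy}f_{yy}^{-1}f_{yz}$ is again a matrix of second derivatives, when it is taken along the sets where $f_y$ is constant.

Choose $\eta\in\mathbb C^S$ with all $\eta_i\ne0$ and $H_S(g)(\eta)\ne0$. Since $f_{yy}(y,0)=g''(y)$ is invertible at $y=\eta$, the implicit function theorem provides a connected neighborhood $\Omega$ of $\eta$, a polydisc $\Delta\ni0$ in $\mathbb C^Z$, and an analytic map $Y:\Omega\times\Delta\to\mathbb C^S$ with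
\begin{equation}\label{eq:Y}
f_y(Y(w,z),z)=\nabla g(w),\qquad Y(w,0)=w.
\end{equation}
After shrinking, $w_i\ne0$ for all $i\in S$ and $H_S(g)(w)\ne0$ on $\Omega$, and $f_{yy}(Y,z)$ is invertible on $\Omega\times\Delta$. Put
\[
G(w,z)=f(Y(w,z),z)-\langle Y(w,z),\nabla g(w)\rangle ,
\]
where $\langle p,q\rangle=\sum p_iq_i$. By \eqref{eq:Y} the contributions of the derivatives of $Y$ cancel:
\begin{equation}\label{eq:dG}
G_{z_i}=f_{z_i}(Y,z),\qquad G_w=-g''(w)\,Y(w,z).
\end{equation}
Differentiating \eqref{eq:Y} in $z$ gives $f_{yy}Y_z+f_{yz}=0$, so $Y_z=-f_{yy}^{-1}f_{yz}$. With the first formula of \eqref{eq:dG} this gives $G_{zz}=f_{zz}-f_{zy}f_{yy}^{-1}f_{yz}$ at $(Y,z)$, and by \eqref{eq:schur}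
\begin{equation}\label{eq:HG}
H(f)(Y,z)=\det f_{yy}(Y,z)\cdot\det G_{zz}(w,z).
\end{equation}

We check the hypotheses of Lemma~\ref{lem:support} for the series $G(w,\cdot)$ in $z$, with $w\in\Omega$ fixed.

\emph{(a)} By \eqref{eq:hyp} and \eqref{eq:HG}, $\det G_{zz}=\prod_{i\in Z}z_i^{d-2}\cdot\Phi$ with $\Phi=\alpha\prod_{i\in S}Y_i^{d-2}/\det f_{yy}(Y,z)$. The function $\Phi$ is analytic in $z\in\Delta$, and $\Phi(0)=\alpha\prod_{i\in S} w_i^{d-2}/H_S(g)(w)\ne0$.

\emph{(b)} Let $\emptyset\ne Z'\subsetneq Z$ and let $z\in\Delta$ with $z_j=0$ for $j\in Z\setminus Z'$. At the point $(Y(w,z),z)$ the submatrix of $f''$ with rows and columns in $S\cup Z'$ is the Hessian matrix of $f_{S\cup Z'}$, whose determinant is zero by \eqref{eq:max}. The Schur complement of $f_{yy}$ in this submatrix is the part of $G_{zz}$ with rows and columns in $Z'$, which is $(G(w,\cdot)|_{Z'})''$. Since $f_{yy}$ is invertible there, \eqref{eq:schur} gives $\det(G(w,\cdot)|_{Z'})''=0$.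

So Lemma~\ref{lem:support} applies. Hence $m\mid d$, and with
\[
a=d/m,\qquad M(z)=\prod_{i\in Z}z_i^a
\]
every exponent of $G(w,\cdot)$ of total degree at least $2$ is at least $a\mathbf 1$ entrywise, for each $w\in\Omega$. Therefore
\begin{equation}\label{eq:G}
G(w,z)=G(w,0)+\sum_{j\in Z}z_jh_j(w)+M(z)\,U(w,z),
\end{equation}
with $U$ analytic on $\Omega\times\Delta$, and $h_j(w)=f_{z_j}(w,0)$ by \eqref{eq:dG}. Note that $M$ is homogeneous of degree $ma=d$.

\subsection{Exact formulas along affine spaces}

We now pass from \eqref{eq:G}, which is local information, to identities between polynomials in $z$. Put $V_j(w)=g''(w)^{-1}\nabla h_j(w)\in\mathbb C^S$ and $u(w)=U(w,0)$; these are analytic on $\Omega$. The gradient of $G(w,0)=g(w)-\langle w,\nabla g(w)\rangle$ is $-g''(w)w$. So differentiating \eqref{eq:G} in $w$ and comparing with the second formula of \eqref{eq:dG} we get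
\[
-g''(w)\,Y(w,z)=-g''(w)\,w+\sum_jz_j\nabla h_j(w)+M(z)\,U_w(w,z),
\]
that is,
\[
Y(w,z)=w-\sum_jz_jV_j(w)+O(|z|^d).
\]
Differentiating \eqref{eq:G} in $z_i$ instead, and using $U(w,z)=u(w)+O(|z|)$, we get
\[
f_{z_i}(Y,z)=h_i(w)+u(w)\,\partial_iM(z)+O(|z|^d).
\]
Here and below, $w\in\Omega$ is fixed in the $O$-terms. Let
\[
\ell_w(z)=\Bigl(w-\sum_jz_jV_j(w),\ z\Bigr),
\]
a parametrized affine space of dimension $m$ that agrees with $(Y(w,z),z)$ up to $O(|z|^d)$. Then
\[
f_y(\ell_w(z))-\nabla g(w)=O(|z|^d),\qquad
f_{z_i}(\ell_w(z))-h_i(w)-u(w)\,\partial_iM(z)=O(|z|^d).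
\]
The left-hand sides are polynomials in $z$ of degree at most $d-1$, because $\nabla f$ and $\partial_iM$ have degree $d-1$ and $\ell_w$ is affine. So they are zero: for all $w\in\Omega$ and all $z\in\mathbb C^Z$,
\begin{equation}\label{eq:exact}
f_y(\ell_w(z))=\nabla g(w),\qquad f_{z_i}(\ell_w(z))=h_i(w)+u(w)\,\partial_iM(z).
\end{equation}

\begin{remark}\label{rem:shear}
Conditions (a) and (b) for $G(w,\cdot)$ do not imply that the $V_j$ vanish. Let $f=g(y+Lz)+uM(z)$ with a constant matrix $L$ and $u\ne0$. Then $Y=w-Lz$, and $G$ is affine in $z$ apart from the term $uM(z)$. So $L$ enters only the affine part of $G$, and $G_{zz}$ does not see it. But in this case $H(f)=H_S(g)(y+Lz)\cdot u^mH(M)(z)$, so $L$ is visible in the Hessian of $f$. It remains to use that the factors of $H(f)$ belonging to $S$ are the coordinates $y_i$.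
\end{remark}

\subsection{The affine spaces are given by constant \texorpdfstring{$y$}{y}}

We compute $H(f)$ along $\ell_w$ in two ways. Fix $w\in\Omega$; all second derivatives of $f$ are taken at $\ell_w(z)$. Let $DV_j$ be the Jacobian matrix of $V_j$, and let $V$ be the matrix with columns $V_j(w)$. Differentiating the first equation of \eqref{eq:exact} in $w$ gives
\[
f_{yy}\,\Bigl(I-\sum_jz_jDV_j(w)\Bigr)=g''(w).
\]
Take determinants. The polynomials $\det f_{yy}(\ell_w(z))$ and $\det(I-\sum_jz_jDV_j(w))$ in $z$ have as their product the nonzero constant $H_S(g)(w)$, so both are constant. The second one is $1$ at $z=0$. Hence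
\begin{equation}\label{eq:fyy}
\det f_{yy}(\ell_w(z))=H_S(g)(w)\qquad\text{for all }z\in\mathbb C^Z .
\end{equation}

Differentiating both equations of \eqref{eq:exact} in $z$ gives
\[
-f_{yy}V+f_{yz}=0,\qquad -f_{zy}V+f_{zz}=u(w)\,M''(z).
\]
These relations say that
\[
f''P=\begin{pmatrix}f_{yy}&0\\f_{zy}&u(w)M''\end{pmatrix},\qquad\text{where } P=\begin{pmatrix}I&-V\\0&I\end{pmatrix}.
\]
Since $\det P=1$, we obtain from \eqref{eq:fyy} and Lemma~\ref{lem:mono}
\[
H(f)(\ell_w(z))=H_S(g)(w)\,u(w)^m\,c\prod_{i\in Z}z_i^{d-2},\qquad c\ne0 .
\]
By \eqref{eq:hyp} the left side equals $\alpha\prod_{i\in S}\bigl(w_i-\sum_jz_jV_{j,i}(w)\bigr)^{d-2}\prod_{i\in Z}z_i^{d-2}$, where $V_{j,i}$ is the $i$-th entry of $V_j$. We cancel $\prod_{i\in Z}z_i^{d-2}$. Then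
\[
\prod_{i\in S}\Bigl(w_i-\sum_jz_jV_{j,i}(w)\Bigr)^{d-2}
\]
is constant in $z$, and its value at $z=0$ is $\prod_{i\in S} w_i^{d-2}\ne0$. A product of polynomials is a nonzero constant only if every factor is constant. As $d-2\ge1$, it follows that $V_{j,i}(w)=0$ for all $i,j$ and all $w\in\Omega$.

\subsection{Conclusion}

Now $\ell_w(z)=(w,z)$, and \eqref{eq:exact} reads
\[
f_y(w,z)=\nabla g(w),\qquad f_{z_i}(w,z)=h_i(w)+u(w)\,\partial_iM(z)\qquad(w\in\Omega,\ z\in\mathbb C^Z).
\]
The first equation holds on an open set, hence identically, so $f=g(y)+e(z)$ with $e(z)=f(0,z)$ a form of degree $d$ or zero. The second equation becomes $\partial_ie(z)=h_i(w)+u(w)\partial_iM(z)$. At $z=0$ both $\partial_ie$ and $\partial_iM$ vanish, so $h_i=0$ on $\Omega$ and $\nabla e=u(w)\nabla M$. By Euler's formula $\sum_iz_i\partial_ie=d\,e$, and likewise for $M$, so $e=u(w)M$. In particular, $u(w)=u$ does not depend on $w$, and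
\[
f=g(y)+u\,M(z),\qquad H(f)=H_S(g)(y)\cdot u^m\,c\prod_{i\in Z}z_i^{d-2}.
\]
Comparing with \eqref{eq:hyp} we find $u\ne0$ and $H_S(g)=\alpha'\prod_{i\in S}y_i^{d-2}$ with $\alpha'\ne0$. This proves Proposition~\ref{prop:split} and Theorem~\ref{thm:main}.\qed

\begin{remark}
The hypotheses of Theorem~\ref{thm:main} cannot be dropped. If $\alpha=0$ is allowed, $f=x_1^d$ with $n\ge2$ is not of the form \eqref{eq:form}. If $d=2$, we can no longer conclude that $V_{j,i}=0$, because $d-2=0$: the form $f=(x_1+x_2)^2+x_2^2$ has constant Hessian $4$ but contains both $x_1^2$ and $x_1x_2$. The equality of the exponents in \eqref{eq:hyp} was used to obtain $v=(d/m)\mathbf 1$ in the proof of Lemma~\ref{lem:support}; for $k,l\ge1$ with $k\ne l$ and $k+l=d$, the form $x_1^kx_2^l$ has the monomial Hessian $-(d-1)kl\,x_1^{2k-2}x_2^{2l-2}$.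
\end{remark}

\section{Stabilizers and invariants}\label{sec:groups}

Let $f$ be as in \eqref{eq:form}, and write $u_B$ for the coefficient belonging to the block $B$. In each block $B$ we replace one variable $x_i$ by $\lambda x_i$ with $\lambda^{d/|B|}=u_B^{-1}$. This makes all coefficients equal to $1$.

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
After rescaling and permuting the coordinates,
\[
f=\sum_{i\le n_0}x_i^d+\sum_{i=1}^r\Bigl(\prod_{j\in C_i}x_j\Bigr)^{d/q_i},\qquad |C_i|=q_i\ge2,\quad q_i\mid d,\quad n_0+\sum_i q_i=n,
\]
with consecutive blocks $C_1,\dots,C_r$.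

\emph{Invariance.} An element of $G(d,1,n_0)$ permutes the $x_i$ with $i\le n_0$ up to $d$-th roots of unity, so it fixes $\sum_{i\le n_0}x_i^d$. An element of $G(d,q,q)$ multiplies the product of the variables of its block by a $(d/q)$-th root of unity, so it fixes the $(d/q)$-th power of that product.

\emph{Minimal degree.} Let $x^b$ be a nonconstant monomial that occurs in an invariant of $\Gamma$. A diagonal matrix multiplies each monomial by a scalar, so $x^b$ is fixed by all diagonal matrices in $\Gamma$. Let $\zeta$ be a primitive $d$-th root of unity. For $i\le n_0$, multiplying $x_i$ by $\zeta$ shows that $d\mid b_i$. So if some such $b_i\ne0$, then $|b|\ge d$.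

Otherwise $b_j\ne0$ for some $j$ in a block $C$ of size $q\ge2$. The diagonal matrix with entries $\zeta,\zeta^{-1}$ at two positions of $C$ and $1$ elsewhere lies in $G(d,q,q)$, so all $b_j$, $j\in C$, are congruent modulo $d$. The diagonal matrix with entry $\zeta^q$ at one position and $1$ elsewhere also lies in $G(d,q,q)$, so $d\mid qb_j$, that is, $(d/q)\mid b_j$, for each $j\in C$. If all $b_j\equiv0\pmod d$ on $C$, then some $b_j\ge d$. If not, no $b_j$ with $j\in C$ is zero, so each of these $q$ exponents is at least $d/q$. In both cases $\sum_{j\in C}b_j\ge d$.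

Hence every nonzero homogeneous invariant of positive degree has degree at least $d$, and $f$ is a nonzero invariant of degree $d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stab}]
Let $f$ and $f'=f\circ A$, with $A\in\mathrm{GL}(\mathbb C^n)$, both be as in Theorem~\ref{thm:main}. By the chain rule, $(f\circ A)''=A^T(f''\circ A)A$, so $H(f\circ A)=\det(A)^2\,H(f)\circ A$. Consequently $(x_1\cdots x_n)^{d-2}\circ A$ is a nonzero multiple of $(x_1\cdots x_n)^{d-2}$. Since $d\ge3$, unique factorization shows that each linear form $x_i\circ A$ is a multiple of a coordinate. As $A$ is invertible, it is monomial: $x_i\circ A=a_ix_{\sigma(i)}$ for a permutation $\sigma$ and $a_i\neq 0$. Then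
\begin{equation}\label{eq:act}
u_B\Bigl(\prod_{i\in B}x_i\Bigr)^{d/|B|}\circ A=u_B\Bigl(\prod_{i\in B}a_i\Bigr)^{d/|B|}\Bigl(\prod_{i\in\sigma(B)}x_i\Bigr)^{d/|B|}.
\end{equation}
The monomials on the right belong to the disjoint sets $\sigma(B)$ and determine them. So the blocks of $f'$ are the sets $\sigma(B)$, and $f,f'$ have the same block sizes. Conversely, forms with the same block sizes are equivalent by rescaling and permuting the coordinates.

Now suppose that all $u_B=1$, and consider $f'=f$. By \eqref{eq:act}, $A\in\operatorname{Stab}(f)$ if and only if $A$ is monomial, $\sigma$ permutes the blocks, and $(\prod_{i\in B}a_i)^{d/|B|}=1$ for each block $B$. Blocks can only be permuted with blocks of the same size $q$, and such an $A$ is a permutation of these blocks combined with an element of $\Gamma_q$ for each of them. So the group is $\prod_q\Gamma_q\wr\mathfrak S_{k_q}$.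
\end{proof}

\begin{proposition}\label{prop:literal}
Let $f=x_1x_2x_3+x_4x_5x_6$, so $d=3$ and $n=6$. Then $H(f)$ is a nonzero multiple of $x_1\cdots x_6$, but for no $q$ with $q=0$ or $q\mid3$ does $\operatorname{Stab}(f)$ contain a conjugate of $G(3,1,6-q)\times G(3,q,q)$.
\end{proposition}

\begin{proof}
The first statement is Theorem~\ref{thm:main}. By Theorem~\ref{thm:stab}, $\operatorname{Stab}(f)=\Gamma_3\wr\mathfrak S_2$, and for $d=q=3$ the group $\Gamma_3$ consists of the monomial matrices whose nonzero entries have product $1$. So every element of $\operatorname{Stab}(f)$ is a monomial matrix whose nonzero entries have product $1$, and its determinant is $\pm1$. On the other hand $6-q\ge3$, so $G(3,1,6-q)\times G(3,q,q)$ contains $\operatorname{diag}(e^{2\pi i/3},1,\dots,1)$. The determinant of this element, and of each of its conjugates, is $e^{2\pi i/3}\ne\pm1$.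
\end{proof}

For this $f$, Theorem~\ref{thm:conj} gives the group $G(3,3,3)\times G(3,3,3)$. So several factors of the second type must be allowed.

\begin{thebibliography}{9}
\bibitem{BV} Edoardo Ballico and Emanuele Ventura, \emph{On the Koiran-Skomra's question about Hessians}, arXiv:2301.08459 (2023).
\end{thebibliography}

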